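# The uniform measure and geodesic Riesz energy on projective space: the threshold $\lambda_d=\frac{3-d}{2}$

## The truncated Laplace transform $A_n(u)$

Fix an integer $d\ge 2$ and put $\alpha=\frac{d-1}{2}\in\{\tfrac12,1,\tfrac32,\dots\}$, so that $d=2\alpha+1$. Let $C_k=C_k^\alpha$ be the Gegenbauer polynomial of degree $k$. Recall that $C_k$ has the parity of $k$, and that on $[-1,1]$ with weight $(1-t^2)^{\alpha-1/2}$ it is orthogonal to all polynomials of degree less than $k$. With $(a)_n=a(a+1)\cdots(a+n-1)$,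
$$C_k(1)=\frac{(2\alpha)_k}{k!},\qquad C_{2n}(0)=(-1)^n\frac{(\alpha)_n}{n!}.$$
For $\alpha=\frac12$ these are the Legendre polynomials. For $\alpha=1$ they are the Chebyshev polynomials of the second kind, $C_k(\cos\vartheta)=\sin((k+1)\vartheta)/\sin\vartheta$.

The proof turns on the following functions. For $n\ge 1$ and $u>0$ let
$$g(\vartheta)=C_{2n}(\cos\vartheta)\,|\sin\vartheta|^{2\alpha}\quad(\vartheta\in\mathbb R),\qquad A_n(u)=\int_0^{\pi/2}e^{-u\vartheta}g(\vartheta)\,d\vartheta .\tag{1}$$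
The function $g$ is continuous, even and $\pi$-periodic. Substituting $t=\cos\vartheta$ and using evenness, $\int_0^{\pi/2}g\,d\vartheta=\frac12\int_{-1}^1C_{2n}(t)(1-t^2)^{\alpha-1/2}dt=0$.

Let us compute $A_n$ for $d=3$, that is $\alpha=1$. Here
$$g(\vartheta)=\sin((2n+1)\vartheta)\sin\vartheta=\tfrac12\cos 2n\vartheta-\tfrac12\cos(2n+2)\vartheta .$$
An antiderivative of $e^{-u\vartheta}\cos2m\vartheta$ is $e^{-u\vartheta}\frac{-u\cos2m\vartheta+2m\sin2m\vartheta}{u^2+4m^2}$, so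
$$\int_0^{\pi/2}e^{-u\vartheta}\cos 2m\vartheta\,d\vartheta=\frac{u\,(1-(-1)^me^{-\pi u/2})}{u^2+4m^2}.\tag{2}$$
Hence for $d=3$ we get $A_n(u)=u\,[R(u)-(-1)^ne^{-\pi u/2}Q(u)]$ with
$$R,\,Q=\frac12\Big(\frac1{u^2+4n^2}\mp\frac1{u^2+4(n+1)^2}\Big),$$
the minus sign belonging to $R$. Both are positive. If $n$ is odd, then $A_n>0$ on $(0,\infty)$. If $n$ is even, then $R(0)-Q(0)=-\frac1{4(n+1)^2}$, so $A_n<0$ for small $u$. For large $u$ the exponential kills $Q$ and $A_n>0$.

We shall see that in every dimension $A_n$ changes sign at most once, from negative to positive. This single fact converts a question about a whole interval of exponents into a question about one exponent. Here is the question.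

## Energies of systems of lines, and what is to be proved

For $x,y\in\mathbb S^d\subset\mathbb R^{d+1}$ let $\vartheta(x,y)=\arccos|\langle x,y\rangle|\in[0,\pi/2]$, the non-obtuse angle between the lines $\pm x$ and $\pm y$. It is the geodesic distance on $\mathbb{RP}^d$. For a Borel probability measure $\mu$ on $\mathbb S^d$ and $\lambda>-d$ put
$$I_\lambda(\mu)=\int_{\mathbb S^d}\int_{\mathbb S^d}\vartheta(x,y)^\lambda\,d\mu(x)\,d\mu(y).$$

**Definition (optimize).** For $\lambda<0$, $\mu$ optimizes $I_\lambda$ if it minimizes it. For $\lambda>0$, $\mu$ optimizes $I_\lambda$ if it maximizes it. For $\lambda=0$, $\mu$ optimizes $I_0$ if it minimizes $\iint\log\frac1{\vartheta(x,y)}\,d\mu\,d\mu$.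

In all cases the points want to be far apart. Let $\sigma$ be the normalized uniform surface measure.

**Definition (projective uniqueness).** Measures $\mu,\nu$ with $\mu(E\cup-E)=\nu(E\cup-E)$ for all Borel $E$ are not distinguished. For example, the uniform probability measure on a closed hemisphere is not distinguished from $\sigma$.

Is spreading the mass uniformly the best choice? The following problem comes from Dmitriy Bilyk, Ryan W. Matzke, Joel Nathe, "Geodesic Distance Riesz Energy on Projective Spaces", arXiv:2409.16508 (2024): prove or disprove that for all $d\ge2$ there is a value $\lambda_d$ such that $\sigma$ uniquely optimizes $I_\lambda$ for $-d<\lambda<\lambda_d$ but does not optimize it for $\lambda>\lambda_d$. Quoted there as known, for $d\ge 2$: $\sigma$ is the unique minimizer for $\lambda\in(-d,-d+2]$, and $\sigma$ is not optimal for $\lambda$ close to $1$. Neither fact is used below. The statement is true, and the threshold is explicit.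

**Theorem 1.** Let $d\ge2$ and $\lambda_d=\frac{3-d}2$. If $-d<\lambda\le\lambda_d$, then $\sigma$ uniquely (in the projective sense) optimizes $I_\lambda$ among all Borel probability measures on $\mathbb S^d$. If $\lambda>\lambda_d$, then $\sigma$ does not optimize $I_\lambda$.

## An orthonormal basis beats $\sigma$ when $\lambda\ge1$

This range is elementary. Let $\nu$ be uniform on an orthonormal basis of $\mathbb R^{d+1}$. Two independent picks differ with probability $\frac d{d+1}$ and are then orthogonal, so $I_\lambda(\nu)=\frac d{d+1}(\pi/2)^\lambda$.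

Take $d=2$, $\lambda=1$ first. For $x\sim\sigma$ on $\mathbb S^2$ and a fixed unit vector $e$, $t=\langle x,e\rangle$ is uniform on $[-1,1]$. So $I_1(\sigma)=\int_0^1\arccos t\,dt=1$, while $I_1(\nu)=\frac\pi3>1$. The basis wins.

**Proposition 2.** For $d\ge2$ and $\lambda\ge1$, $I_\lambda(\sigma)<I_\lambda(\nu)$. Hence $\sigma$ does not optimize $I_\lambda$.

*Proof.* With $t=\langle x,e\rangle$ and $x\sim\sigma$, the angle is $\vartheta=\frac\pi2-\arcsin|t|\le\frac\pi2$. Hence
$$I_\lambda(\sigma)=\mathbb E\,\vartheta^\lambda\le(\tfrac\pi2)^{\lambda-1}\,\mathbb E\,\vartheta=(\tfrac\pi2)^{\lambda-1}\big(\tfrac\pi2-\mathbb E\arcsin|t|\big).$$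
This is smaller than $\frac d{d+1}(\frac\pi2)^\lambda$ as soon as $(d+1)\,\mathbb E\arcsin|t|>\frac\pi2$. For $d=2$, $\mathbb E\arcsin|t|=\frac\pi2-1$ and $3(\frac\pi2-1)>1.7>\frac\pi2$. For $d\ge3$,
$$(d+1)\,\mathbb E\arcsin|t|\ge(d+1)\,\mathbb E|t|=(d+1)\frac{\Gamma(\frac{d+1}2)}{\sqrt\pi\,\Gamma(\frac{d+2}2)}=\frac{2\,\Gamma(\frac{d+3}2)}{\sqrt\pi\,\Gamma(\frac{d+2}2)} .$$
By log-convexity of $\Gamma$, $x\mapsto\Gamma(x+\frac12)/\Gamma(x)$ is increasing, so the right side increases with $d$. At $d=3$ it equals $\frac{16}{3\pi}$, and $\frac{16}{3\pi}>\frac\pi2$ because $32>3\pi^2$. $\square$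

From now on the interesting range is $\lambda<1$.

## Optimality is decided by the signs of Gegenbauer coefficients

To minimize in all cases, put $F_\lambda=\vartheta^\lambda$ for $\lambda<0$, $F_0=\log(\pi/\vartheta)$, and $F_\lambda=-\vartheta^\lambda$ for $\lambda>0$. Optimizing $I_\lambda$ means minimizing $I_{F_\lambda}(\mu)=\iint F_\lambda\,d\mu\,d\mu$. The constant $\log\pi$ is harmless and makes $F_0\ge\log2>0$. Define
$$a_n(\lambda)=\int_0^{\pi/2}F_\lambda(\vartheta)\,g(\vartheta)\,d\vartheta\qquad(n\ge1).\tag{3}$$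
Since $\int_0^{\pi/2} g=0$, additive constants in $F_\lambda$ do not change $a_n(\lambda)$.

Let $\Pi_k$ be the orthogonal projection of $L^2(\sigma)$ onto spherical harmonics of degree $k$. It has the zonal reproducing kernel $Z_k(x,y)$, so we may set $\Pi_k\mu(x)=\int Z_k(x,y)\,d\mu(y)$ for a measure $\mu$. The Funk–Hecke theorem says that a zonal kernel $G(\langle x,y\rangle)$ in $L^1$ acts on harmonics of degree $k$ as multiplication by a positive multiple of $\int_{-1}^1G(t)C_k(t)(1-t^2)^{\alpha-1/2}dt$. Precisely, the multiplier is $\int G(\langle e,z\rangle)\frac{C_k(\langle e,z\rangle)}{C_k(1)}d\sigma(z)$.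

**Lemma 3.** Let $\lambda>-d$. (a) If $a_n(\lambda)>0$ for all $n\ge1$, then $\sigma$ uniquely optimizes $I_\lambda$. (b) If $a_n(\lambda)<0$ for some $n\ge1$, then $\sigma$ does not optimize $I_\lambda$.

*Proof.* **Step 1.** We diagonalize the energy. The kernel $F=F_\lambda$ is zonal, even, and in $L^1$, because $\int_0\vartheta^{\lambda}\vartheta^{d-1}d\vartheta<\infty$. So $h\mapsto\int F(\cdot,y)h(y)\,d\sigma(y)$ is bounded on $L^2(\sigma)$ and equals $\sum_k\hat F_k\Pi_k$. Here $\hat F_k=0$ for odd $k$, and $\hat F_{2n}$ is a positive multiple of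
$$\int_{-1}^1F\,C_{2n}(t)(1-t^2)^{\alpha-1/2}dt=2a_n(\lambda),$$
by $t=\cos\vartheta$ and evenness. Also $I_F(\sigma)=\hat F_0$.

**Step 2.** We prove (b) by perturbing $\sigma$. Let $Z\ne0$ be a real harmonic of degree $2n$. For small $\varepsilon>0$, $d\mu=(1+\varepsilon Z)\,d\sigma$ is a probability measure, and $I_F(\mu)=\hat F_0+\varepsilon^2\hat F_{2n}\|Z\|^2<I_F(\sigma)$.

**Step 3.** For (a) we smooth $\mu$ so that Step 1 applies. Since $I_F(\sigma)<\infty$ we may assume $I_F(\mu)<\infty$. For small $r$ let $\mu_r$ have density $h_r(x)=\mu(B(x,r))/\sigma(B(x,r))$, with $B$ denoting spherical caps. This is $\mu$ integrated against the normalized cap kernel. Applying Funk–Hecke to that kernel and the harmonic $Z_k(x,\cdot)$ gives $\Pi_kh_r=b_k(r)\,\Pi_k\mu$. Here $b_k(r)$ is the average of $C_k(\langle e,z\rangle)/C_k(1)$ over $z\in B(e,r)$, so $b_k(r)\to1$ as $r\to0$. As $h_r$ is bounded, it is in $L^2$, and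
$$I_F(\mu_r)=\hat F_0+\sum_{n\ge1}\hat F_{2n}\,b_{2n}(r)^2\,\|\Pi_{2n}\mu\|^2 .$$

**Step 4.** We show that $I_F(\mu_r)\to I_F(\mu)$. By Fubini $I_F(\mu_r)=\iint F^{(r)}d\mu\,d\mu$, where $F^{(r)}(x,y)$ is the average of $F$ over $B(x,r)\times B(y,r)$. If $\lambda>0$, $F$ is continuous, $F^{(r)}\to F$ uniformly, and we are done. Let $\lambda\le0$. Write $F=f(\vartheta)$ with $f>0$ decreasing, and let $r\le\pi/6$. We claim that the average of $F(x,\cdot)$ over $B(y,r)$ is at most $C\,F(x,y)$, with $C$ independent of $x,y,r$.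

*Case $\vartheta(x,y)\ge2r$.* For $z\in B(y,r)$ the triangle inequality gives $\vartheta(x,z)\ge\vartheta(x,y)-r\ge\frac12\vartheta(x,y)$, so the average is at most $f(\frac12\vartheta(x,y))$. For $f(t)=t^{-s}$ this is $2^sf(\vartheta(x,y))$. For $f(t)=\log(\pi/t)$ we have $f(t/2)=\log2+f(t)\le2f(t)$, because $f\ge\log 2$ on $(0,\frac\pi2]$.

*Case $\vartheta(x,y)<2r$.* Then $\vartheta(x,z)\le3r\le\frac\pi2$ on $B(y,r)$. Since $\sigma(B(y,r))$ is at least a constant times $r^d$, and the distribution of $\vartheta(x,\cdot)$ under $\sigma$ has density at most a constant times $t^{d-1}$, the average is at most $C_1r^{-d}\int_0^{3r}f(t)t^{d-1}dt$. For $f=t^{-s}$, $0<s<d$, this is a constant times $r^{-s}$, that is, a constant times $f(2r)$. For the logarithm, $r^{-d}\int_0^{3r}f(t)t^{d-1}dt=\frac{3^d}d\big(f(3r)+\frac1d\big)$, and $f(3r)\le f(2r)$, $f(2r)\ge\log3$, so this is again at most a constant times $f(2r)$. Finally $f(2r)\le f(\vartheta(x,y))$.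

This proves the claim. Averaging in one variable and then in the other gives $F^{(r)}\le C^2F$. Moreover $F^{(r)}\to F$ wherever $\vartheta\ne0$, and $\mu\times\mu\{\vartheta=0\}=0$ because $F=\infty$ there and the energy is finite. Dominated convergence with majorant $C^2F$ gives the limit.

**Step 5.** We conclude (a). All terms of the series in Step 3 are $\ge0$, so for each $n\ge1$, letting $r\to0$, $I_F(\mu)\ge\hat F_0+\hat F_{2n}\|\Pi_{2n}\mu\|^2$. Hence $I_F(\mu)\ge I_F(\sigma)$, with equality only if $\Pi_{2n}\mu=0$ for all $n\ge1$. In that case $\int p\,d\mu=\int p\,d\sigma$ for all even polynomials $p$. These are uniformly dense in the even continuous functions (Stone–Weierstrass, then symmetrize). So $\frac12(\mu(E)+\mu(-E))=\sigma(E)$ for all $E$, and $\mu(E\cup-E)=\sigma(E\cup-E)$. $\square$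

## Powers of $\vartheta$ as mixtures of exponentials

We need the sign of $a_n(\lambda)$ for every $n$. Put $s=-\lambda$. The natural first idea is that $\vartheta^{-s}$ is a positive superposition of exponentials $e^{-u\vartheta}$, so that $a_n$ is a positive superposition of the $A_n(u)$.

**Lemma 4.** As $u\to0$, $A_n(u)=O(u)$. As $u\to\infty$, $u^dA_n(u)\to N:=C_{2n}(1)\,\Gamma(2\alpha+1)>0$. Hence
$$M_n(s)=\int_0^\infty u^{s-1}A_n(u)\,du$$
converges absolutely for $-1<s<d$, and there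
$$a_n(\lambda)=\gamma_s\,M_n(s),\qquad\gamma_s>0,\quad s=-\lambda\in(-1,d).\tag{4}$$

*Proof.* Since $\int_0^{\pi/2} g=0$, $A_n(u)=\int_0^{\pi/2}(e^{-u\vartheta}-1)g\,d\vartheta=O(u)$. For large $u$ substitute $\vartheta=v/u$:
$$u^dA_n(u)=\int_0^{\pi u/2}e^{-v}\,u^{2\alpha}g(v/u)\,dv .$$
As $|g(\vartheta)|\le C\vartheta^{2\alpha}$ and $g(\vartheta)\sim C_{2n}(1)\vartheta^{2\alpha}$ at $0$, dominated convergence gives the limit $C_{2n}(1)\int_0^\infty e^{-v}v^{2\alpha}dv=N$. For (4) use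
$$\vartheta^{-s}=\frac1{\Gamma(s)}\int_0^\infty u^{s-1}e^{-u\vartheta}du\ \ (s>0),\qquad-\log\vartheta=\int_0^\infty(e^{-u\vartheta}-e^{-u})\frac{du}u,$$
$$-\vartheta^\lambda=\frac\lambda{\Gamma(1-\lambda)}\int_0^\infty(e^{-u\vartheta}-1)\,u^{-\lambda-1}du\ \ (0<\lambda<1).$$
The last one follows by an integration by parts. For fixed $\vartheta$ each integrand has constant sign, so the absolute integrals are $\vartheta^{-s}$, $|\log\vartheta|$, $\vartheta^\lambda$. All of these are integrable against $|g|\le C\vartheta^{d-1}$ when $s<d$. So Fubini applies. The terms $e^{-u}$ and $1$ drop out because $\int_0^{\pi/2} g=0$, and (4) holds with $\gamma_s=\frac1{\Gamma(s)}$, $1$, $\frac\lambda{\Gamma(1-\lambda)}$ respectively. $\square$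

If $A_n(u)>0$ for all $u$, we would be done for every $s\in(-1,d)$ at once. This is exactly what happens for odd $n$ in $d=3$, and exactly what fails for even $n$: we saw that there $A_n(u)<0$ for small $u$. So we must let the negative part at small $u$ be outweighed by the positive part at large $u$. Raising $s$ gives more weight to large $u$, and this suggests the following comparison.

**Lemma 5 (single crossing).** Suppose there is $u_n\in[0,\infty)$ with $A_n<0$ on $(0,u_n)$ and $A_n>0$ on $(u_n,\infty)$. If $-1<s_0<s<d$ and $M_n(s_0)\ge0$, then $M_n(s)>0$.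

*Proof.* If $u_n=0$, then $A_n>0$ and there is nothing to prove. Otherwise
$$u_n^{s_0-s}M_n(s)=M_n(s_0)+\int_0^\infty\Big[\Big(\frac u{u_n}\Big)^{s-s_0}-1\Big]u^{s_0-1}A_n(u)\,du .$$
The bracket and $A_n$ have the same sign on each side of $u_n$, so the integrand is positive except at $u=u_n$. $\square$

**The coefficients for $d=3$, by hand.** Let $n\ge2$ be even. Then $A_n=ue^{-\pi u/2}[e^{\pi u/2}R-Q]$. Here $Q$ is decreasing, and $R=\frac{2(2n+1)}{(u^2+4n^2)(u^2+4(n+1)^2)}$. Since $\frac{2u}{u^2+c^2}\le\frac1c$, we have $(\log R)'\ge-\frac1{2n}-\frac1{2n+2}>-\frac\pi2$, so $e^{\pi u/2}R$ is increasing. The bracket is strictly increasing, and Lemma 5 applies. At $s=0$,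
$$\int_0^\infty R\,du=\frac\pi4\Big(\frac1{2n}-\frac1{2n+2}\Big)=\frac\pi{8n(n+1)},\qquad\int_0^\infty e^{-\pi u/2}Q\,du<\frac1{4n^2}\cdot\frac2\pi=\frac1{2\pi n^2}.$$
The quotient exceeds $\frac{\pi^2n}{4(n+1)}\ge\frac{\pi^2}6>1$, so $M_n(0)>0$. With Lemma 5, $M_n(s)>0$ for $0\le s<3$. Odd $n$ was clear. So for $d=3$ all $a_n(\lambda)$ are positive for $-3<\lambda\le0=\lambda_3$, the logarithm included.

For general $d$ we need the analogues of $R$ and $Q$. When $\alpha$ is not an integer, $g$ has infinitely many Fourier coefficients, so $R$ and $Q$ become infinite series. We shall find the coefficients, and also a closed form for $R$.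

## The Fourier coefficients of $g$ and the splitting of $A_n$

**Step 1: Cauchy's integral.** The aim is a formula for exponential moments of powers of cosine. For integers $\beta\ge0$ and $u\in\mathbb C$,
$$J_\beta(u):=\int_{-\pi/2}^{\pi/2}e^{u\varphi}\cos^\beta\varphi\,d\varphi=\frac{\pi\,\Gamma(\beta+1)}{2^\beta\,\Gamma(1+\frac{\beta+iu}2)\,\Gamma(1+\frac{\beta-iu}2)} .\tag{5}$$
For $\beta=0$ both sides are $\frac{2\sinh(\pi u/2)}u$. For $\beta=1$ both sides are $\frac{2\cosh(\pi u/2)}{1+u^2}$, by the reflection formula. For $\beta\ge2$, $(\cos^\beta)''=-\beta^2\cos^\beta+\beta(\beta-1)\cos^{\beta-2}$, and two integrations by parts (boundary terms vanish) give $(u^2+\beta^2)J_\beta=\beta(\beta-1)J_{\beta-2}$. The right side of (5) satisfies the same recursion. So (5) follows by induction, at zeros of $u^2+\beta^2$ by continuity.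

**Step 2: the function $W$.** We now evaluate the full-range transform of $g$, centered at $\pi/2$:
$$W(u)=\int_{-\pi/2}^{\pi/2}e^{u\varphi}\,C_{2n}(\sin\varphi)\cos^{2\alpha}\varphi\,d\varphi .$$
The polynomial $C_{2n}$ is even, so $C_{2n}(\sin\varphi)$ is a polynomial of degree $n$ in $\cos^2\varphi$, and $W$ is a combination of $J_{2\alpha+2k}$, $0\le k\le n$. Note that $2\alpha=d-1$ is an integer, so (5) applies. Moreover
$$\frac1{\Gamma(\alpha+k+1+\frac{iu}2)\Gamma(\alpha+k+1-\frac{iu}2)}=\frac{\prod_{j=k+1}^n\big((\alpha+j)^2+\frac{u^2}4\big)}{\Gamma(n+\alpha+1+\frac{iu}2)\Gamma(n+\alpha+1-\frac{iu}2)} .$$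
Hence $W(u)=P(u^2)\big/\big[\Gamma(n+\alpha+1+\frac{iu}2)\Gamma(n+\alpha+1-\frac{iu}2)\big]$ with $\deg P\le n$. For $0\le m\le n-1$, evenness gives
$$W(2im)=\int_{-\pi/2}^{\pi/2}\cos(2m\varphi)\,C_{2n}(\sin\varphi)\cos^{2\alpha}\varphi\,d\varphi=0,$$
because $\cos2m\varphi$ is a polynomial of degree $2m<2n$ in $t=\sin\varphi$ and $\cos^{2\alpha}\varphi\,d\varphi=(1-t^2)^{\alpha-1/2}dt$. At $u=2im$ the Gamma product $\Gamma(n+\alpha+1-m)\Gamma(n+\alpha+1+m)$ is finite and nonzero, so $P$ vanishes at the $n$ distinct points $-4m^2$. Therefore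
$$W(u)=\kappa\,\frac{\prod_{j=0}^{n-1}(u^2+4j^2)}{\Gamma(n+\alpha+1+\frac{iu}2)\,\Gamma(n+\alpha+1-\frac{iu}2)},\qquad\kappa>0.\tag{6}$$
For the sign of $\kappa$, put $\varphi=\frac\pi2-\vartheta$: $e^{-\pi u/2}W(u)=\int_0^\pi e^{-u\vartheta}g\,d\vartheta\sim Nu^{-d}>0$ as $u\to+\infty$, as in Lemma 4.

**Step 3: Fourier coefficients.** We read off the expansion $g=\sum_{m\ge0}g_m\cos2m\vartheta$ from (6). With $\vartheta=\frac\pi2-\varphi$, $\cos2m\vartheta=(-1)^m\cos2m\varphi$, so $g_m=\frac2\pi(-1)^mW(2im)$ for $m\ge1$ and $g_0=\frac1\pi W(0)$. In particular $g_m=0$ for $0\le m<n$. Set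
$$c_k=(-1)^kg_{n+k}\qquad(k\ge0).$$
Since $\prod_{j=0}^{n-1}(4j^2-4m^2)=(-4)^n\prod_{j=0}^{n-1}(m^2-j^2)$ and $\prod_{j=0}^{n-1}(m^2-j^2)=\frac{m\,\Gamma(m+n)}{\Gamma(m-n+1)}$, taking $m=n+k$ we see that all signs cancel, and with $C_0=\frac2\pi4^n\kappa>0$
$$c_k=C_0\,\frac{(n+k)\,\Gamma(2n+k)}{k!\,\Gamma(2n+\alpha+1+k)\,\Gamma(\alpha+1-k)},\qquad\frac{c_{k+1}}{c_k}=\frac{(n+k+1)(2n+k)(\alpha-k)}{(n+k)(k+1)(2n+\alpha+1+k)} .\tag{7}$$
Here $1/\Gamma=0$ at poles, and the ratio is used only when $c_k\ne0$. For $\alpha\notin\mathbb N$, $|1/\Gamma(\alpha+1-k)|\le\Gamma(k-\alpha)/\pi$ for $k>\alpha$ by reflection, so Stirling gives $c_k=O(k^{-2\alpha-1})$. As $2\alpha+1\ge2$, the Fourier series converges absolutely and uniformly to $g$.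

**Step 4: sign pattern.** This controls all later series. Let $K=\lceil\alpha\rceil$.

- $c_k>0$ for $0\le k\le K$, because $K<\alpha+1$.
- If $\alpha\in\mathbb N$, then $c_k=0$ for $k>K$.
- If $\alpha\notin\mathbb N$, then the $c_k$ alternate in sign for $k\ge K$, and $|c_k|$ is strictly decreasing there.

For the last claim let $k>\alpha$. By (7) the ratio is negative, and its modulus is $\frac{k-\alpha}{k+1}\cdot\frac{n+k+1}{n+k}\cdot\frac{2n+k}{2n+\alpha+1+k}$. The product of the first two factors is less than $1$, because $k(n+k+1)\le(k+1)(n+k)$. The third factor is less than $1$.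

For $d=3$ we have $K=1$ and $c_0=c_1=\frac12$. For $d=2$ the signs are $+,+,-,+,-,\dots$. Evaluating $g$ at $\pi/2$,
$$\sum_{k\ge0}c_k=(-1)^ng(\pi/2)=(-1)^nC_{2n}(0)=\frac{(\alpha)_n}{n!} .\tag{8}$$

**Step 5: splitting $A_n$.** We separate the part of $A_n$ coming from the endpoint $0$ from the part coming from $\pi/2$. Integrating the Fourier series with (2), and using $(-1)^{n+k}g_{n+k}=(-1)^nc_k$,
$$A_n(u)=u\big[R(u)-(-1)^ne^{-\pi u/2}Q(u)\big],\quad R(u)=\sum_{m\ge n}\frac{g_m}{u^2+4m^2},\quad Q(u)=\sum_{k\ge0}\frac{c_k}{u^2+4(n+k)^2} .\tag{9}$$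

**Step 6: closed form of $R$.** The series for $R$ has oscillating coefficients, so we need another description. Since $\int_0^\pi e^{-u\vartheta}\cos2m\vartheta\,d\vartheta=\frac{u(1-e^{-\pi u})}{u^2+4m^2}$,
$$u(1-e^{-\pi u})R(u)=\int_0^\pi e^{-u\vartheta}g\,d\vartheta=e^{-\pi u/2}W(u),\qquad R(u)=\frac{W(u)}{2u\sinh(\pi u/2)} .$$
The first equation and Step 2 give $R(u)\sim Nu^{-2\alpha-2}$ as $u\to\infty$. Put $y=u/2$. Then $\prod_{j=0}^{n-1}(u^2+4j^2)=4^n\big|\frac{\Gamma(n+iy)}{\Gamma(iy)}\big|^2$ and $|\Gamma(iy)|^{2}=\frac\pi{y\sinh\pi y}$, so the hyperbolic sine cancels and $R$ is a constant times $1/D(u/2)$ with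
$$D(y)=\left|\frac{\Gamma(n+\alpha+1+iy)}{\Gamma(n+iy)}\right|^2 .$$
As $D(y)\sim y^{2\alpha+2}$, the constant is found from the asymptotics of $R$:
$$R(u)=\frac{N\,2^{-2\alpha-2}}{D(u/2)} .\tag{10}$$

## $A_n$ changes sign at most once

**Proposition 6.** If $n$ is odd, then $A_n>0$ on $(0,\infty)$, and $M_n(s)>0$ for all $s\in(-1,d)$. If $n$ is even, then $A_n$ satisfies the hypothesis of Lemma 5.

*Proof.* **Step 1.** We show that $e^{\pi u/2}R(u)$ is positive and strictly increasing. Positivity is (10). From $|\Gamma(a+iy)|^2=\Gamma(a)^2\prod_{j\ge0}\big(1+\frac{y^2}{(a+j)^2}\big)^{-1}$ and (10), differentiating termwise (the differentiated series converges locally uniformly),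
$$(\log R)'(u)=\sum_{j\ge0}\Big[\frac{2u}{u^2+4(n+\alpha+1+j)^2}-\frac{2u}{u^2+4(n+j)^2}\Big]>-\sum_{m\ge1}\frac{2u}{u^2+4m^2} .$$
By the partial fraction expansion of $\coth$, the last sum is $\frac\pi2\coth\frac{\pi u}2-\frac1u$. With $z=\frac{\pi u}2$ we have $\coth z-1=\frac2{e^{2z}-1}<\frac1z$, so this sum is less than $\frac\pi2$. Hence $(\log R)'>-\frac\pi2$.

**Step 2.** We show that $Q$ is positive and strictly decreasing. Write $Q=\sum c_kw_k$ and $-Q'=\sum c_kv_k$ with
$$w_k=\frac1{u^2+4(n+k)^2},\qquad v_k=\frac{2u}{(u^2+4(n+k)^2)^2} .$$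
For fixed $u>0$ both weights are positive and decreasing in $k$. The terms with $k<K$ are positive. The terms with $k\ge K$ form the single positive term $k=K$ if $\alpha\in\mathbb N$. Otherwise they form an alternating series with strictly decreasing moduli tending to $0$ and positive first term, hence with positive sum. So $Q>0$ and $-Q'>0$.

**Step 3.** We conclude. For odd $n$, (9) reads $A_n=u[R+e^{-\pi u/2}Q]>0$. For even $n$, $A_n(u)=ue^{-\pi u/2}[e^{\pi u/2}R(u)-Q(u)]$ with a strictly increasing bracket, and $A_n>0$ for large $u$ by Lemma 4. $\square$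

By Lemma 5, for even $n$ it now suffices to find one exponent $s_0$ with $M_n(s_0)\ge0$.

## Why the exponent $s=\alpha-1$

For even $n$, (9) gives, for $-1<s<d$,
$$M_n(s)=\int_0^\infty u^sR\,du-\int_0^\infty u^se^{-\pi u/2}Q\,du .\tag{11}$$
Both integrals converge: $R$ is bounded near $0$ and of order $u^{-d-1}$ at infinity, and $Q$ is bounded. How large are they as $n\to\infty$? By scaling $u\sim n$ the first should be of order $N\cdot n^{s-2\alpha-1}$, that is $n^{s-2}$, since $N$ is of order $n^{2\alpha-1}$. In the second, $u$ stays bounded and $Q\approx\frac1{4n^2}\sum c_k$, which is of order $n^{\alpha-3}$. The two powers agree when $s=\alpha-1$, i.e. $\lambda=\frac{3-d}2$. For smaller $s$ the negative term should win for large $n$, and this is proved in the section on negativity below. At $s=\alpha-1$ the powers match, and the constants decide. For $d=3$ we found them: $\frac\pi8$ against $\frac1{2\pi}$, in favor of the positive term. But we need the inequality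 for every even $n\ge2$ and every $d\ge 2$, so asymptotics are not enough.

## Estimates for Gamma quotients

**Lemma 7.** For real $y$,
$$\Big|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x+iy)}\Big|^2\le|x+iy|\ \ (x\ge1),\qquad\Big|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x+iy)}\Big|^2\ge|x-\tfrac12+iy|\ \ (x\ge\tfrac32) .\tag{12}$$

*Proof.* **Step 1.** We show that $x\mapsto\log|\Gamma(x+iy)|$ is convex on $x\ge1$. From $\psi'(z)=\int_0^\infty\frac{te^{-zt}}{1-e^{-t}}dt$, its second derivative is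
$$\operatorname{Re}\psi'(x+iy)=\int_0^\infty\cos(yt)\,p(t)\,dt,\qquad p(t)=\frac t{e^t-1}\,e^{-(x-1)t} .$$
The function $\frac t{e^t-1}=\frac t2\coth\frac t2-\frac t2$ is positive and tends to $0$ at $\infty$. It is convex because $(\tau\coth\tau)''=\frac{2(\tau\coth\tau-1)}{\sinh^2\tau}\ge0$, and hence it is decreasing. For $x\ge1$, $p$ is thus a product of two positive, (weakly) decreasing, convex functions. From $(ab)''=a''b+2a'b'+ab''$ it is itself positive, decreasing and convex, with limit $0$. If $y=0$ the integral is positive. If $y\neq0$, say $y>0$, integrating by parts gives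
$$\int_0^\infty\cos(yt)\,p\,dt=\frac1y\int_0^\infty\sin(yt)\,(-p'(t))\,dt .$$
As $-p'\ge0$ is decreasing, the contributions of the intervals $[\frac{j\pi}y,\frac{(j+1)\pi}y]$ alternate in sign with non-increasing moduli, the first being $\ge0$. So the integral is $\ge0$.

**Step 2.** We apply midpoint convexity. At $x,x+\frac12,x+1$ it gives $|\Gamma(x+\frac12+iy)|^2\le|\Gamma(x+iy)|^2\,|x+iy|$, the first inequality. At $x-\frac12,x,x+\frac12$ it gives $\big|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x+iy)}\big|\ge\big|\frac{\Gamma(x+iy)}{\Gamma(x-\frac12+iy)}\big|$. Multiplying both sides by the left side makes the right side $\big|\frac{\Gamma(x+\frac12+iy)}{\Gamma(x-\frac12+iy)}\big|=|x-\frac12+iy|$. $\square$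

**Lemma 8.** For real $y$, $(n^2+y^2)^{\alpha+1}\le D(y)\le(M^2+y^2)^{\alpha+1}$, where
$$M^2=n^2+n\alpha+\frac{\alpha(2\alpha+1)}6+\epsilon,\qquad\epsilon=0\ (\alpha\in\mathbb N),\quad\epsilon=\frac{n+\alpha+\frac12}{4(\alpha+1)}\ (\alpha\notin\mathbb N).$$

*Proof.* If $\alpha\in\mathbb N$, $D(y)=\prod_{m=n}^{n+\alpha}(m^2+y^2)$, with $\alpha+1$ factors. The lower bound is clear. The upper bound is AM–GM, since the mean of $m^2$ over $n\le m\le n+\alpha$ is $n^2+n\alpha+\frac{\alpha(2\alpha+1)}6$.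

If $\alpha=k-\frac12$ with $k\in\mathbb N$,
$$D(y)=\prod_{m=n}^{n+k-1}(m^2+y^2)\cdot\Big|\frac{\Gamma(n+k+\frac12+iy)}{\Gamma(n+k+iy)}\Big|^2 .$$
By (12) with $x=n+k\ge2$ the last factor is at least $|n+k-\frac12+iy|\ge(n^2+y^2)^{1/2}$, which gives the lower bound. It is at most $((n+k)^2+y^2)^{1/2}$. Weighted AM–GM with total weight $k+\frac12=\alpha+1$ then gives the upper bound with
$$(k+\tfrac12)M^2=\sum_{m=n}^{n+k-1}m^2+\tfrac12(n+k)^2=(k+\tfrac12)n^2+nk^2+\frac{k(2k^2+1)}6 .$$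
Now insert $k=\alpha+\frac12$. We have $k^2=\alpha(\alpha+1)+\frac14$ and $k(2k^2+1)=\alpha(\alpha+1)(2\alpha+1)+\frac32(\alpha+\frac12)$. Dividing by $\alpha+1$ gives the stated $M^2$. $\square$

## Positivity at $s=\alpha-1$ for every even $n$

**Proposition 9.** $M_n(\alpha-1)>0$ for every even $n\ge2$ and every $\alpha\in\{\frac12,1,\frac32,\dots\}$.

Let $n\ge2$ be even. By (11), $M_n(\alpha-1)=X-Y$ with $X=\int_0^\infty u^{\alpha-1}R\,du$ and $Y=\int_0^\infty u^{\alpha-1}e^{-\pi u/2}Q\,du>0$.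

**Step 1: upper bound for $Y$.** We replace all denominators in $Q$ by the first one, i.e. we show $Q(u)\le\frac{\sum c_k}{u^2+4n^2}$. Since $(n+k)^2-n^2=k(2n+k)$,
$$\frac{\sum c_k}{u^2+4n^2}-Q(u)=\frac4{u^2+4n^2}\sum_{k\ge0}T_k,\qquad T_k=\frac{c_k\,k(2n+k)}{u^2+4(n+k)^2} .$$
The terms with $k\le K$ are $\ge0$. If $\alpha\in\mathbb N$ there are no others. If $\alpha\notin\mathbb N$, the terms with $k\ge K$ alternate, starting with a positive one, and tend to $0$. By (7) the ratio of successive moduli satisfies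
$$\Big|\frac{T_{k+1}}{T_k}\Big|\le\frac{(n+k+1)(k-\alpha)(2n+k+1)}{(n+k)\,k\,(2n+k+1+\alpha)}\le\frac{(n+k+1)(k-\frac12)(2n+k+1)}{(n+k)\,k\,(2n+k+\frac32)}<1 .$$
The first inequality drops $\frac{u^2+4(n+k)^2}{u^2+4(n+k+1)^2}\le1$. The second uses $\alpha\ge\frac12$. For the third, put $a=n+k$, $b=2n+k+1$. Numerator minus denominator is
$$(a+1)(k-\tfrac12)b-ak(b+\tfrac12)=-\tfrac12\big[ab+ak-2bk+b\big]=-\tfrac12(2n^2+3n+1)=-(n+1)(n+\tfrac12)<0 .$$
So $\sum_kT_k\ge0$. With (8), and $u^2+4n^2>4n^2$,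
$$Y<\frac{(\alpha)_n}{n!}\cdot\frac1{4n^2}\int_0^\infty u^{\alpha-1}e^{-\pi u/2}du=\frac{(\alpha)_n}{n!}\cdot\frac{\Gamma(\alpha)\,(2/\pi)^\alpha}{4n^2} .$$

**Step 2: lower bound for $X$.** We insert the upper bound for $D$. By (10) and Lemma 8, $R(u)\ge N(u^2+4M^2)^{-\alpha-1}$, so by the Beta integral
$$X\ge N\int_0^\infty\frac{u^{\alpha-1}du}{(u^2+4M^2)^{\alpha+1}}=N(2M)^{-\alpha-2}\,\frac{\Gamma(\frac\alpha2)\,\Gamma(\frac\alpha2+1)}{2\,\Gamma(\alpha+1)} .$$

**Step 3: the quotient.** We simplify $X/Y$ to a form that can be estimated. We have $N=C_{2n}(1)\Gamma(2\alpha+1)=\frac{2\alpha\,\Gamma(2n+2\alpha)}{(2n)!}$. The duplication formula gives $\frac{\Gamma(2n+2\alpha)}{\Gamma(n+\alpha)}=\frac{2^{2n+2\alpha-1}}{\sqrt\pi}\Gamma(n+\alpha+\frac12)$ and $\frac{(2n)!}{n!}=\frac{2^{2n}}{\sqrt\pi}\Gamma(n+\frac12)$, so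
$$\frac N{(\alpha)_n\Gamma(\alpha)/n!}=\alpha\,4^\alpha\,\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)} .$$
Using also $\frac\alpha2\Gamma(\frac\alpha2)=\Gamma(\frac\alpha2+1)$ and $\Gamma(\alpha+1)=\frac{2^\alpha}{\sqrt\pi}\Gamma(\frac{\alpha+1}2)\Gamma(\frac\alpha2+1)$, Steps 1 and 2 give
$$\frac XY>E:=\Big(\frac\pi2\Big)^\alpha\,\frac{\sqrt\pi\,\Gamma(\frac\alpha2+1)}{\Gamma(\frac{\alpha+1}2)}\cdot\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)}\cdot\frac{n^2}{M^{\alpha+2}} .\tag{13}$$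
It remains to show $E>1$.

**Step 4: two elementary Gamma bounds.** These remove the Gamma functions from $E$. First,
$$\frac{\Gamma(x+1)}{\Gamma(x+\frac12)}>\sqrt{x+\tfrac14}\qquad(x\ge0) .$$
Indeed $f(x)=\frac{\Gamma(x+1)^2}{\Gamma(x+1/2)^2(x+1/4)}$ satisfies
$$\frac{f(x+1)}{f(x)}=\frac{(x+1)^2(x+\frac14)}{(x+\frac12)^2(x+\frac54)}=\frac{x^3+\frac94x^2+\frac32x+\frac14}{x^3+\frac94x^2+\frac32x+\frac5{16}}<1,$$
and $f(x+j)\to1$ as $j\to\infty$, so $f(x)>1$. Second, combining $\psi(z)=\int_0^\infty\big(\frac{e^{-t}}t-\frac{e^{-zt}}{1-e^{-t}}\big)dt$ with $\log x=\int_0^\infty\frac{e^{-t}-e^{-xt}}t\,dt$,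
$$\psi(x+\tfrac12)-\log x=\int_0^\infty\Big(\frac1t-\frac1{2\sinh(t/2)}\Big)e^{-xt}\,dt>0\qquad(x>0) .$$
Integrating over $[n,n+\alpha]$ gives $\frac{\Gamma(n+\alpha+\frac12)}{\Gamma(n+\frac12)}\ge\frac{(n+\alpha)^{n+\alpha}}{n^n}e^{-\alpha}$.

**Step 5: a logarithmic lower bound.** We rewrite everything in terms of $r=\alpha/n$. Put
$$q(r)=1+r+\frac{r^2}3,\qquad M^2=n^2(q+\delta)\ \text{ with }\ n^2\delta=\frac\alpha6+\epsilon,$$
$$e(r)=\log\frac\pi2-1+\Big(1+\frac1r\Big)\log(1+r)-\frac12\log q(r) .$$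
Apply the first bound of Step 4 with $x=\frac\alpha2$ and the second one, written with $(n+\alpha)\log(n+\alpha)-n\log n=\alpha\log n+\alpha(1+\frac1r)\log(1+r)$. The terms in $\log n$ cancel: $\alpha\log n+2\log n-(\alpha+2)\log n=0$. With $\log(q+\delta)\le\log q+\frac\delta q$ we get
$$\log E\ge\frac12\log\frac{\pi(2\alpha+1)}4+\alpha\,e(r)-\log q(r)-L,\qquad L=\Big(\frac\alpha2+1\Big)\frac{\frac\alpha6+\epsilon}{n^2+n\alpha+\frac{\alpha^2}3} .\tag{14}$$

**Step 6: reduction to $n=2$.** We show that for fixed $\alpha$ the right side of (14) increases with $n$. Differentiating, $e'(r)=-\frac{\log(1+r)}{r^2}+\frac1r-\frac{q'}{2q}$. Since $2rq-r^2q'=2r+r^2$, $e'(r)<0$ is equivalent to $\ell(r):=\log(1+r)-\frac{2r+r^2}{2q}>0$. Now $\ell(0)=0$ and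
$$\ell'(r)=\frac{2q^2-(1+r)\big[2(1+r)q-(2r+r^2)q'\big]}{2q^2(1+r)}=\frac{r^2+r^3+\frac29r^4}{2q^2(1+r)}>0,$$
because $2q^2=2+4r+\frac{10}3r^2+\frac43r^3+\frac29r^4$, while the bracket is $2+2r+\frac13r^2$, and $(1+r)$ times it is $2+4r+\frac73r^2+\frac13r^3$. So $e$ decreases in $r$, $q$ increases in $r$, and $\alpha e(\alpha/n)-\log q(\alpha/n)$ increases with $n$. Also $L$ decreases with $n$. This is clear for the part with $\frac\alpha6$, and for the part with $\epsilon$, the derivative of $\frac{n+\alpha+1/2}{n^2+n\alpha+\alpha^2/3}$ has numerator $-n^2-2n\alpha-\frac23\alpha^2-n-\frac\alpha2<0$. It remains to check that the right side of (14) is positive at $n=2$.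

**Step 7: the case $n=2$.** We first bound the middle terms uniformly in $\alpha$. With $x=\alpha+2$, $q(\frac\alpha2)=\frac{\alpha^2+6\alpha+12}{12}=\frac{x^2+2x+4}{12}$ and $1+\frac\alpha2=\frac x2$, so
$$\alpha e(\tfrac\alpha2)-\log q(\tfrac\alpha2)=\alpha\big(\log\tfrac\pi2-1\big)+x\log\frac x2-\frac x2\log\frac{x^2+2x+4}{12}$$
$$=\alpha\Big(\log\frac{\pi\sqrt3}2-1\Big)+\log3-\frac x2\log\Big(1+\frac2x+\frac4{x^2}\Big),$$
using $-x\log 2+\frac x2\log12=\frac x2\log3=\frac\alpha2\log3+\log3$. Here $\frac{\pi\sqrt3}2=2.7206\ldots>e$ (Euler's number). And $1+2z+4z^2\le e^{2z+2z^2}$ for $z\ge0$, since $e^w\ge1+w+\frac{w^2}2$ with $w=2z+2z^2$ gives $e^w\ge1+2z+2z^2+2z^2(1+z)^2$. Taking $z=\frac1x$,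
$$\alpha e(\tfrac\alpha2)-\log q(\tfrac\alpha2)>\log3-1-\frac1{\alpha+2} .$$
So at $n=2$ the right side of (14) exceeds
$$\frac12\log\frac{\pi(2\alpha+1)}4+(\log3-1)-\frac1{\alpha+2}-L,\qquad\log3-1>0.098,\tag{15}$$
where $n^2q=\frac{\alpha^2+6\alpha+12}3$ gives $L=\frac{(\alpha+2)(\alpha+6\epsilon)}{4(\alpha^2+6\alpha+12)}$.

- $\alpha=1$: $\epsilon=0$, $L=\frac3{76}$, and (15) is greater than $0.428+0.098-0.334-0.040>0$.
- $\alpha\in\mathbb N$, $\alpha\ge2$: $L=\frac{\alpha(\alpha+2)}{4(\alpha^2+6\alpha+12)}<\frac14$, and (15) is greater than $0.683+0.098-0.25-0.25>0$.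
- $\alpha\notin\mathbb N$, $\alpha\ge\frac32$: $\epsilon=\frac{\alpha+5/2}{4(\alpha+1)}\le0.4$, so $L\le\frac{(\alpha+2)(\alpha+2.4)}{4(\alpha^2+6\alpha+12)}<\frac14$, and (15) is greater than $0.572+0.098-0.286-0.25>0$.
- $\alpha=\frac12$: here we use (14) itself, with $n=2$, $r=\frac14$, $q=\frac{61}{48}$, $\epsilon=\frac12$. We have $\frac12\log\frac\pi2>0.2257$, and $\frac12e(\frac14)=\frac12\big(\log\frac\pi2-1+5\log\frac54-\frac12\log\frac{61}{48}\big)>0.2236$. Further, $\log\frac{61}{48}<0.2398$ and $L=\frac54\cdot\frac{7/12}{61/12}=\frac{35}{244}<0.1435$. The total is greater than $0.2257+0.2236-0.2398-0.1435>0.06>0$.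

So $E>1$, hence $X>Y$, and Proposition 9 is proved. $\square$

Note that $\alpha-1\ge-\frac12>-1$. Proposition 9, Proposition 6 and Lemma 5 with $s_0=\alpha-1$ give
$$M_n(s)>0\qquad\text{for all }n\ge1\text{ and }\alpha-1\le s<d .\tag{16}$$

## Negativity for $-1<s<\alpha-1$ and large even $n$

**Proposition 10.** Let $-1<s<\alpha-1$. Then $M_n(s)<0$ for all sufficiently large even $n$.

*Proof.* We make the order-of-magnitude comparison rigorous for the two integrals in (11).

**Step 1.** We bound the first integral from above. By (10) and the lower bound in Lemma 8, $R(u)\le N(u^2+4n^2)^{-\alpha-1}$. Since $N=\frac{2\alpha\Gamma(2n+2\alpha)}{(2n)!}=O(n^{2\alpha-1})$,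
$$\int_0^\infty u^sR\,du\le N(2n)^{s-2\alpha-1}\int_0^\infty\frac{v^s\,dv}{(1+v^2)^{\alpha+1}}=O(n^{s-2}) .$$

**Step 2.** We find the size of $Q(1)$. By (7), $\frac{c_k}{c_0}=\binom\alpha k\tau_{n,k}$ with
$$\tau_{n,k}=\frac{n+k}n\cdot\frac{(2n)_k}{(2n+\alpha+1)_k},\qquad0<\tau_{n,k}\le\frac{n+k}n\cdot\frac{(2n)_k}{(2n+1)_k}=\frac{n+k}n\cdot\frac{2n}{2n+k}\le2,$$
and $\tau_{n,k}\to1$ as $n\to\infty$ for fixed $k$. As $\sum_k\big|\binom\alpha k\big|<\infty$ and $\sum_k\binom\alpha k=2^\alpha$, dominated convergence gives $\frac1{c_0}\sum_kc_k\to2^\alpha$. In $\frac{4n^2Q(1)}{c_0}=\sum_k\frac{c_k}{c_0}\cdot\frac{4n^2}{1+4(n+k)^2}$ the extra factor lies in $(0,1)$ and tends to $1$, so this also tends to $2^\alpha$. With (8),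
$$4n^2Q(1)\sim\sum_kc_k=\frac{(\alpha)_n}{n!}\sim\frac{n^{\alpha-1}}{\Gamma(\alpha)} .$$

**Step 3.** We bound the second integral from below and compare. As $Q$ is positive and decreasing (Proposition 6, Step 2),
$$\int_0^\infty u^se^{-\pi u/2}Q\,du\ge e^{-\pi/2}Q(1)\int_0^1u^s\,du\ge c\,n^{\alpha-3}\quad(n\text{ large}),\qquad c=c(s,\alpha)>0 .$$
Since $s-2<\alpha-3$, the second integral in (11) exceeds the first for all large even $n$. $\square$

## Assembling Theorem 1 over the three ranges of $\lambda$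

We match the exponents, noting that $\alpha-1=\frac{d-3}2=-\lambda_d$ and $\lambda_d\le\frac12<1$.

- If $-d<\lambda\le\frac{3-d}2$, then $s=-\lambda\in[\alpha-1,d)$. By (16) and (4), $a_n(\lambda)>0$ for all $n\ge1$, and Lemma 3(a) shows that $\sigma$ uniquely optimizes $I_\lambda$.
- If $\frac{3-d}2<\lambda<1$, then $s\in(-1,\alpha-1)$. By Proposition 10 and (4), $a_n(\lambda)<0$ for some $n$, and Lemma 3(b) shows that $\sigma$ does not optimize $I_\lambda$.
- If $\lambda\ge1$, then $\sigma$ does not optimize $I_\lambda$ by Proposition 2.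

This proves Theorem 1. So the statement in the problem is true with $\lambda_d=\frac{3-d}2$, and $\sigma$ is still the unique optimizer at $\lambda=\lambda_d$ itself. $\blacksquare$
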